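\title{Stable 2-systoles of four-manifolds and Grothendieck's inequality}

\begin{abstract}
For a closed oriented smooth four-manifold $X$, let $\mathrm{SR}(X)$ be the supremum, over all Riemannian metrics, of the squared stable $2$-systole divided by the volume. We show that the intersection form determines $\mathrm{SR}(X)$ up to a factor of at most the real Grothendieck constant $K_G<1.783$: one has $2\Lambda/K_G\le \mathrm{SR}(X)\le 2\Lambda$, where $\Lambda$ is the supremum of the squared length of a shortest nonzero lattice vector over all majorants of the form. For an indefinite unimodular lattice of rank $N$ we show $N/100\le\Lambda\le N$. Hence $\mathrm{SR}(\mathbb{CP}^2\#n\overline{\mathbb{CP}}^2)$ lies between $(n+1)/90$ and $2(n+1)$. This answers a question of Katz, and no hypothesis on the period map is needed. The metrics concentrate their volume in finitely many copies of the top cell of $S^2\times S^2$ and collapse the rest of the manifold onto a wedge of $2$-spheres.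
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two systoles of a four-manifold}

Throughout, $X$ is a closed connected oriented smooth $4$-manifold with $b_2(X)>0$, and a metric is a smooth Riemannian metric. For a lattice $L$ in a real vector space with a norm $\|\cdot\|$, let $\lambda_1(L,\|\cdot\|)$ be the least norm of a nonzero vector of $L$. A metric $g$ on $X$ measures integral two-dimensional classes in two ways.

The first is by area. The \emph{stable norm} $\|h\|$ of $h\in H_2(X,\mathbb R)$ is the infimum of $\sum_i|r_i|\operatorname{area}_g(c_i)$ over all real Lipschitz $2$-cycles $\sum_i r_ic_i$ that represent $h$. Real coefficients let a class profit from its multiples: if $mh$ is represented by a surface of area $A$, then $\|h\|\le A/m$. Let $H_2(X,\mathbb Z)_{\mathbb R}$ be the image of integral homology in real homology. The \emph{stable $2$-systole} is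
\[
\operatorname{stsys}_2(g)=\lambda_1\bigl(H_2(X,\mathbb Z)_{\mathbb R},\|\cdot\|\bigr).
\]
Replacing $g$ by $t^2g$ multiplies $\operatorname{stsys}_2(g)$ by $t^2$ and $\operatorname{vol}(g)$ by $t^4$, so the scale-invariant quantity is $\operatorname{stsys}_2(g)^2/\operatorname{vol}(g)$. We put
\[
\mathrm{SR}(X)=\sup_g\frac{\operatorname{stsys}_2(g)^2}{\operatorname{vol}(g)} .
\]

The second is by energy. Let $L$ be the image of $H^2(X,\mathbb Z)$ in $H^2_{dR}(X)$. For a class $\alpha\in H^2_{dR}(X)$ with $g$-harmonic representative $\omega$, let $|\alpha|_{L^2}=(\int_X\omega\wedge*\omega)^{1/2}$. In dimension four the Hodge star on $2$-forms does not change when $g$ is multiplied by a positive function, so this norm depends only on the conformal class of $g$. The number $\lambda_1(L,|\cdot|_{L^2})^2$ is the \emph{conformal $2$-systole} of $(X,g)$, and we put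
\[
\mathrm{CS}(X)=\sup_g\lambda_1(L,|\cdot|_{L^2})^2 .
\]

Let $P_n=\mathbb{CP}^2\#n\overline{\mathbb{CP}}^2$. Its cup product form $Q$ on $H^2$ is $\operatorname{diag}(1,-1,\dots,-1)$, so for every metric $g$ the self-dual harmonic $2$-forms (those with $*\omega=\omega$) form a line $V_g$ on which $Q$ is positive. The \emph{surjectivity hypothesis} for a manifold with $b^+=1$ says that every line $V\subset H^2_{dR}$ on which $Q$ is positive equals $V_g$ for some metric $g$. Katz \cite{Katz} proved that, if the hypothesis holds for the manifolds $P_n$, then there is a constant $C>0$ with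
\[
C^{-1}\sqrt n<\mathrm{CS}(P_n)<Cn\qquad\text{for all }n>0 .
\]
The question posed in \cite{Katz} is whether the stable systole behaves in the same way: does $\mathrm{SR}(P_n)$ tend to infinity with $n$, if necessary under the surjectivity hypothesis? A priori it might tend to $0$ instead.

Three observations show why the answer is not evident. First, the elementary inequality between the two systoles points the wrong way: $\operatorname{stsys}_2(g)^2/\operatorname{vol}(g)$ is at most twice the conformal systole (Proposition~\ref{prop:upper}). Second, no reverse inequality holds metric by metric. If we multiply $g$ by a function that equals $1$ near a surface representing a nonzero class and is huge on a ball away from it, the conformal systole stays fixed while $\operatorname{stsys}_2^2/\operatorname{vol}$ becomes as small as we like. Third, the obvious metrics suggest decay. Scale the Fubini--Study metric so that lines have area $1$ and the volume is $\frac12$, and join $n+1$ copies by thin tubes. A line that misses the tubes still has area $1$, while the volume is about $(n+1)/2$, so the ratio is at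 most about $2/(n+1)$. Nevertheless the supremum grows linearly.

\begin{theorem}\label{thm:Pn}
For all $n\ge1$,
\[
\frac{n+1}{90}\le \mathrm{SR}(P_n)\le 2(n+1).
\]
\end{theorem}

The surjectivity hypothesis is not assumed here or anywhere below.

\subsection{Reduction to the intersection form}

Theorem~\ref{thm:Pn} follows from two independent results: one compares $\mathrm{SR}(X)$ with an invariant of the lattice $(L,Q)$, and the other estimates that invariant.

A \emph{unimodular lattice} is a free abelian group $L$ of finite rank with a symmetric bilinear form $Q:L\times L\to\mathbb Z$ whose matrix in a basis has determinant $\pm1$. By Poincar\'e duality, the lattice $L\subset H^2_{dR}(X)$ with $Q(\alpha,\beta)=\int_X\alpha\wedge\beta$ is unimodular. Let $V\subset L\otimes\mathbb R$ be a maximal subspace on which $Q$ is positive definite, let $J_V$ be $+1$ on $V$ and $-1$ on its $Q$-orthogonal complement $V^\perp$, and set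
\[
\langle x,y\rangle_V=Q(x,J_Vy),\qquad |x|_V^2=\langle x,x\rangle_V .
\]
This is a Euclidean norm, called a \emph{majorant} of $Q$. Define
\[
\Lambda(L,Q)=\sup_V\lambda_1(L,|\cdot|_V)^2 ,
\]
the supremum over all maximal positive $V$, and write $\Lambda(X)$ for the value on the intersection form of $X$. The $L^2$ norm of a metric is the majorant attached to the space of self-dual harmonic forms, so $\mathrm{CS}(X)\le\Lambda(X)$, with equality for $P_n$ under the surjectivity hypothesis. The definition of $\Lambda(X)$ admits every $V$, whether or not it comes from a metric.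

The \emph{real Grothendieck constant} $K_G$ is the least $K$ such that
\begin{equation}\label{eq:groth}
\Bigl|\sum_{i,j}c_{ij}\langle x_i,y_j\rangle\Bigr|\le K\max_{\epsilon,\delta}\sum_{i,j}c_{ij}\epsilon_i\delta_j
\end{equation}
for all finite real matrices $(c_{ij})$ and all vectors $x_i,y_j$ of norm at most $1$ in a real Hilbert space; the maximum is over all vectors $\epsilon,\delta$ with entries $\pm1$. Grothendieck's inequality is the statement that such a $K$ exists, and Krivine proved that $K_G\le\pi/(2\ln(1+\sqrt2))<1.783$.

\begin{theorem}\label{thm:compare}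
For every closed connected oriented smooth $4$-manifold $X$ with $b_2(X)>0$,
\[
\frac{2}{K_G}\,\Lambda(X)\le\mathrm{SR}(X)\le2\Lambda(X).
\]
\end{theorem}

\begin{theorem}\label{thm:lattice}
If $(L,Q)$ is an indefinite unimodular lattice of rank $N$, then $N/100\le\Lambda(L,Q)\le N$.
\end{theorem}

The same tools give the following.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] If the intersection form of $X$ is indefinite, then $b_2(X)/90\le\mathrm{SR}(X)\le2b_2(X)$. If it is definite, then $\mathrm{SR}(X)=2$.
\item[(b)] For $n\ge1$, $\ \dfrac{n+1}{100K_G}\le\mathrm{CS}(P_n)\le n+1$.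
\item[(c)] $\displaystyle\liminf_{n\to\infty}\frac{\mathrm{SR}(P_n)}n\ge\frac1{\pi eK_G}$ and $\displaystyle\limsup_{n\to\infty}\frac{\mathrm{SR}(P_n)}n\le\frac{1.744}{\pi e}$.
\end{enumerate}
\end{theorem}

Part (b) improves the lower bound of order $\sqrt n$ in Katz's theorem to the optimal order $n$, unconditionally.

\subsection{Outline}

The upper bound in Theorem~\ref{thm:compare} is pointwise linear algebra (Section~\ref{sec:upper}). For the lower bound we do not try to realize a given $V$ by a metric. A closed $2$-form that is pointwise bounded by the area element bounds the stable norm from below, so it is enough to find a metric of small volume for which many prescribed classes contain such forms. Proposition~\ref{prop:main} does this under a purely algebraic condition on the cup products of the classes; Section~\ref{sec:boxes} states it and works out the first cases, and Section~\ref{sec:proof} proves it. In Section~\ref{sec:groth}, Grothendieck's inequality shows that the algebraic condition can always be met at the cost of the factor $K_G$. Section~\ref{sec:lattice} proves Theorem~\ref{thm:lattice}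 by choosing a majorant at random, and Section~\ref{sec:conseq} collects the consequences.

\section{Majorants, comass and the upper bound}\label{sec:upper}

\subsection{Majorants}

\begin{lemma}\label{lem:majorant}
Let $(L,Q)$ be a unimodular lattice of rank $N$.
\begin{enumerate}
\item[(i)] For every maximal positive $V$, the form $\langle\cdot,\cdot\rangle_V$ is positive definite, and $J_V$ is an isometry of $Q$ and of $\langle\cdot,\cdot\rangle_V$.
\item[(ii)] If $J$ is a $Q$-isometric involution of $L\otimes\mathbb R$ with $Q(x,Jx)>0$ for $x\ne0$, then $J=J_V$ for the maximal positive subspace $V=\ker(J-1)$.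
\item[(iii)] For every $V$, the lattice $(L,|\cdot|_V)$ has covolume $1$, and $\lambda_1(L,|\cdot|_V)^2\le N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The form $Q$ is nondegenerate on $V^\perp$, and it takes no positive value there because $V$ is maximal; so it is negative definite on $V^\perp$. For $x=x_++x_-$ with $x_+\in V$, $x_-\in V^\perp$ we get $Q(x,x)=Q(x_+,x_+)+Q(x_-,x_-)$ and $|x|_V^2=Q(x_+,x_+)-Q(x_-,x_-)$. Both are unchanged when $x_-$ is replaced by $-x_-$, and the second is positive for $x\neq0$.

(ii) If $Jx=x$ and $Jy=-y$, then $Q(x,y)=Q(Jx,Jy)=-Q(x,y)$, so the two eigenspaces are $Q$-orthogonal. On them $Q(x,Jx)=\pm Q(x,x)$, so $Q$ is positive definite on the first and negative definite on the second. A positive subspace meets the second eigenspace only in $0$, hence has dimension at most $\dim V$.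

(iii) In a basis of $L$ the Gram matrix of $\langle\cdot,\cdot\rangle_V$ is the product of the matrices of $Q$ and $J_V$, both of determinant $\pm1$. So the covolume is $1$. Minkowski's theorem says that a compact, convex, centrally symmetric set of volume at least $2^N$ contains a nonzero point of any lattice of covolume $1$. The closed ball of radius $\sqrt N$ contains a cube of side $2$, whose volume is $2^N$.
\end{proof}

The formulas in (i) give $|Q(x,x)|\le|x|_V^2$, which explains the name. Part (iii) shows that $\Lambda$ is finite and proves the upper bound in Theorem~\ref{thm:lattice}; it does not use indefiniteness.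

\begin{example}\label{ex:U}
If $Q$ is definite, the only maximal positive subspace is $L\otimes\mathbb R$ or $0$, and the only majorant is $\pm Q$. For $\pm\operatorname{diag}(1,\dots,1)$ this gives $\Lambda=1$ in every rank, so the lower bound in Theorem~\ref{thm:lattice} needs indefiniteness.

Let $U$ be the hyperbolic plane, with basis $e,f$ and $Q(ae+bf,ae+bf)=2ab$. Every positive line is spanned by a vector $\tau^{-1}e+\tau f$ with $\tau>0$. The involution is $e\mapsto\tau^2f$, $f\mapsto\tau^{-2}e$, and the majorant is $\tau^2a^2+\tau^{-2}b^2$. Its minimum on nonzero lattice vectors is $\min(\tau^2,\tau^{-2})$, so $\Lambda(U)=1$.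
\end{example}

\subsection{Area and comass}

Our metrics will be small perturbations of degenerate tensors, so we define area for these as well. For a positive semidefinite symmetric bilinear form $\bar g$ on a real vector space put $|u|_{\bar g}=\bar g(u,u)^{1/2}$ and
\[
\operatorname{area}_{\bar g}(u,v)=\bigl(\bar g(u,u)\bar g(v,v)-\bar g(u,v)^2\bigr)^{1/2}.
\]
We say that an alternating $2$-form $\omega$ has \emph{comass at most $E$} with respect to $\bar g$ if $|\omega(u,v)|\le E\operatorname{area}_{\bar g}(u,v)$ for all $u,v$. When $\bar g$ is positive definite, the least such $E$ is the maximum of $\omega(u,v)$ over orthonormal pairs, since both sides scale by the same determinant under a change of basis of the plane spanned by $u,v$.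

\begin{lemma}\label{lem:area}
\begin{enumerate}
\item[(i)] If $0\le\bar g\le\bar g'$, then $\operatorname{area}_{\bar g}\le\operatorname{area}_{\bar g'}$. Also $\operatorname{area}_{c\bar g}=c\operatorname{area}_{\bar g}$ for $c\ge0$.
\item[(ii)] If $\omega$ has comass at most $E$ with respect to $\bar g$ and $\phi$ is linear, then $\phi^*\omega$ has comass at most $E$ with respect to $\phi^*\bar g$.
\item[(iii)] If $|\omega(u,v)|\le C|u|_{\bar g}|v|_{\bar g}$ for all $u,v$, then $\omega$ has comass at most $C$ with respect to $\bar g$.
\item[(iv)] On Euclidean $\mathbb R^4$ the form $\lambda e^1\wedge e^2+\lambda' e^3\wedge e^4$ has comass $\max(|\lambda|,|\lambda'|)$.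
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $0\le A\le A'$ be the Gram matrices of $(u,v)$. If $A'$ is singular, a vector in its kernel lies in the kernel of $A$, and both determinants vanish. Otherwise $A'^{-1/2}AA'^{-1/2}$ has eigenvalues in $[0,1]$, so $\det A\le\det A'$. The scaling rule is $\det(cA)=c^2\det A$.

(ii) This holds because $\operatorname{area}_{\phi^*\bar g}(u,v)=\operatorname{area}_{\bar g}(\phi u,\phi v)$.

(iii) If $|u|_{\bar g}=0$, then $\omega(u,v)=0$. Otherwise replace $v$ by $v-cu$ with $c=\bar g(u,v)/\bar g(u,u)$. This changes neither $\omega(u,v)$ nor $\operatorname{area}_{\bar g}(u,v)$, and afterwards $\operatorname{area}_{\bar g}(u,v)=|u|_{\bar g}|v|_{\bar g}$.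

(iv) Write $u=(u',u'')$, $v=(v',v'')$ in $\mathbb R^2\times\mathbb R^2$. The value of the form is at most $\max(|\lambda|,|\lambda'|)\,(|u'||v'|+|u''||v''|)\le\max(|\lambda|,|\lambda'|)\,|u||v|$ in absolute value, and one of the coordinate planes gives equality.
\end{proof}

For a $2$-form $\omega$ on $(X,g)$ let $\|\omega\|_\infty$ be the supremum of its pointwise comass. For $\alpha\in H^2_{dR}(X)$ let $\|\alpha\|^*$ be the infimum of $\|\omega\|_\infty$ over smooth closed forms $\omega$ in the class $\alpha$. Integrating $\omega$ over a cycle $\sum r_ic_i$ that represents $h$ gives $|\alpha(h)|\le\|\omega\|_\infty\sum|r_i|\operatorname{area}_g(c_i)$, that is,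
\begin{equation}\label{eq:calib}
|\alpha(h)|\le\|\omega\|_\infty\,\|h\|\qquad\text{for every closed }\omega\text{ in the class }\alpha .
\end{equation}
All our lower bounds for the stable norm come from \eqref{eq:calib}. For the upper bound we use the standard fact that the stable norm and the comass norm are dual:
\begin{equation}\label{eq:dual}
\|h\|=\sup\{\alpha(h):\|\alpha\|^*\le1\}.
\end{equation}

\subsection{The upper bound}

For $h\in H_2(X,\mathbb R)$ let $\operatorname{PD}(h)\in H^2_{dR}(X)$ be the Poincar\'e dual, so that $\alpha(h)=Q(\alpha,\operatorname{PD}(h))$ for all $\alpha$. The map $\operatorname{PD}$ carries $H_2(X,\mathbb Z)_{\mathbb R}$ onto $L$. For any maximal positive $V$, since $J_V^2=1$,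
\begin{equation}\label{eq:pair}
\alpha(h)=\langle\alpha,J_V\operatorname{PD}(h)\rangle_V,\qquad |J_V\operatorname{PD}(h)|_V=|\operatorname{PD}(h)|_V .
\end{equation}

\begin{proposition}\label{prop:upper}
For every metric $g$ on $X$,
\[
\frac{\operatorname{stsys}_2(g)^2}{\operatorname{vol}(g)}\le2\,\lambda_1(L,|\cdot|_{L^2})^2\le2\Lambda(X).
\]
\end{proposition}

\begin{proof}
Identify $H^2_{dR}(X)$ with the harmonic $2$-forms. The Hodge star is an involution of this space, it preserves $Q$, and $Q(\alpha,*\alpha)=|\alpha|_{L^2}^2>0$ for $\alpha\ne0$. By Lemma~\ref{lem:majorant}(ii), $|\cdot|_{L^2}=|\cdot|_V$ where $V$ is the space of self-dual harmonic forms. This proves the second inequality.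

At each point, a $2$-form $\omega$ equals $\lambda e^1\wedge e^2+\lambda' e^3\wedge e^4$ in a suitable orthonormal frame (the normal form of a skew-symmetric matrix). By Lemma~\ref{lem:area}(iv), $|\omega|^2=\lambda^2+\lambda'^2\le2\|\omega\|_\infty^2$. The harmonic form minimizes the $L^2$ norm in its class, so $|\alpha|_V\le\sqrt{2\operatorname{vol}(g)}\,\|\alpha\|^*$. Now \eqref{eq:dual}, \eqref{eq:pair} and the Cauchy--Schwarz inequality give
\[
\|h\|\le\sup\bigl\{\alpha(h):|\alpha|_V\le\sqrt{2\operatorname{vol}(g)}\bigr\}=\sqrt{2\operatorname{vol}(g)}\,|\operatorname{PD}(h)|_V .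
\]
Take $h$ dual to a shortest nonzero vector of $(L,|\cdot|_V)$.
\end{proof}

\section{Small volume and small comass: statement and first cases}\label{sec:boxes}

Suppose we want classes $a_i$ $(i\in I)$ to contain closed forms $\omega_i$ of comass at most $1$, for a metric of volume as small as possible. The cup products force some volume: the numbers $\int_X\omega_i\wedge\omega_j$ are prescribed, and the integrands are bounded multiples of the volume form. So we ask which small pieces produce cup products efficiently, and try to spend no volume anywhere else.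

Let $S=S^2$ carry the round metric $\gamma$ of area $1$, with area form $\sigma$, and let $\sigma_1,\sigma_2$ be the pullbacks of $\sigma$ to $S\times S$. The product has volume $1$. By Lemma~\ref{lem:area}(iv) the form $\epsilon_i\sigma_1+\delta_i\sigma_2$ has comass $\max(|\epsilon_i|,|\delta_i|)$, and
\[
\int_{S\times S}(\epsilon_i\sigma_1+\delta_i\sigma_2)\wedge(\epsilon_j\sigma_1+\delta_j\sigma_2)=\epsilon_i\delta_j+\delta_i\epsilon_j .
\]
All of this volume lies in the top cell of $S\times S$, an open $4$-ball, and we can place $r$ such ``boxes'' in any $X$. If the forms $\omega_i$ look like $\epsilon^k_i\sigma_1+\delta^k_i\sigma_2$ in the $k$th box and the products $\omega_i\wedge\omega_j$ contribute nothing elsewhere, then the cup products of the $a_i$ must be the sums of the contributions of the boxes. This condition turns out to be sufficient.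

\begin{proposition}\label{prop:main}
Let $I$ be a finite set, let $a_i\in H^2(X,\mathbb Z)$ for $i\in I$, and let $E\ge1$. Let $\epsilon^k_i,\delta^k_i$ $(i\in I,\ 1\le k\le r)$ be integers of absolute value at most $E$ such that
\begin{equation}\label{eq:cup}
\sum_{k=1}^r\bigl(\epsilon^k_i\delta^k_j+\delta^k_i\epsilon^k_j\bigr)=\langle a_ia_j,[X]\rangle\qquad\text{for all }i,j\in I .
\end{equation}
Then for every real $r'>r$ there are a metric $g$ on $X$ with $\operatorname{vol}(g)\le r'$ and smooth closed $2$-forms $\omega_i$ in the de Rham classes of the $a_i$ with $\|\omega_i\|_\infty\le E$.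
\end{proposition}

\begin{corollary}\label{cor:main}
Suppose that \eqref{eq:cup} holds with $E=1$ and $r\ge1$, and that $\max_i|a_i(h)|\ge s$ for every nonzero $h\in H_2(X,\mathbb Z)_{\mathbb R}$. Then $\mathrm{SR}(X)\ge s^2/r$.
\end{corollary}

\begin{proof}
By \eqref{eq:calib}, the metric of Proposition~\ref{prop:main} has $\operatorname{stsys}_2(g)\ge s$. So $\mathrm{SR}(X)\ge s^2/r'$ for every $r'>r$.
\end{proof}

\begin{example}[The projective plane]\label{ex:cp2}
Let $X=\mathbb{CP}^2$ and let $x$ generate $H^2(X,\mathbb Z)$. Then $\Lambda=1$, so $\mathrm{SR}\le2$. The Fubini--Study metric with lines of area $1$ attains this bound: its K\"ahler form $\omega$ is pointwise $e^1\wedge e^2+e^3\wedge e^4$, so \eqref{eq:calib} gives $\operatorname{stsys}_2=1$, and the volume is $\frac12\int\omega^2=\frac12$.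

Proposition~\ref{prop:main} reaches the same value by a different route. For $i=j$ the left side of \eqref{eq:cup} is even, so the class $x$ itself is not allowed; take $a=2x$, with $a^2=4$. Two boxes with $\epsilon^k=\delta^k=1$ contribute $2+2=4$, and Corollary~\ref{cor:main} with $s=2$, $r=2$ gives $\mathrm{SR}\ge2$.

Here is how the metric arises. Remove a ball $D$. The complement retracts onto a line; follow the retraction by a map of degree $2$ onto $S$ to get a map $G$ that pulls the generator back to $a$. An element $\zeta$ of $\pi_3(S^2)\cong\mathbb Z$ is determined by its Hopf invariant, the square of the generator of $H^2$ in $S^2\cup_\zeta e^4$. The map $G|_{\partial D}$ has Hopf invariant $a^2=4$. The boundary of a box maps to $S\vee S$ by the attaching map of the top cell of $S\times S$; composing with the fold map $S\vee S\to S$ gives Hopf invariant $\int(\sigma_1+\sigma_2)^2=2$. Since $4=2+2$, the map $G$ extends to a map $f$ from the complement of two boxes in $X$ to $S$, with these values on the boundaries of the boxes. Off the boxes take $\omega=f^*\sigma$ and the tensor $f^*\gamma$: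 the comass is at most $1$, and the volume is zero because $f^*\gamma$ has rank at most $2$. In the boxes take $\omega=\sigma_1+\sigma_2$ and the product metric, of volume $1$ each. What remains is to join the two descriptions without paying volume, and to add a small multiple of a fixed metric.
\end{example}

\begin{example}[The product of two spheres]\label{ex:s2s2}
Let $X=S^2\times S^2$, with intersection form $U$. A product of spheres of areas $A_1,A_2$ has $\operatorname{stsys}_2^2/\operatorname{vol}\le\min(A_1,A_2)^2/(A_1A_2)\le1$. Let $a_1,a_2$ be twice the generators pulled back from the two factors, so that $a_1^2=a_2^2=0$ and $a_1a_2=4$. Take $\epsilon^1=\delta^1=(1,1)$ and $\epsilon^2=(1,-1)$, $\delta^2=(-1,1)$. The two boxes contribute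
\[
\begin{pmatrix}2&2\\2&2\end{pmatrix}+\begin{pmatrix}-2&2\\2&-2\end{pmatrix}=\begin{pmatrix}0&4\\4&0\end{pmatrix},
\]
so \eqref{eq:cup} holds with $r=2$, and Corollary~\ref{cor:main} applies with $s=2$. With Example~\ref{ex:U} and Proposition~\ref{prop:upper} we get $\mathrm{SR}(S^2\times S^2)=2$, twice what product metrics give.
\end{example}

The computation for $\mathbb{CP}^2$ extends to all definite manifolds by averaging over signs.

\begin{proposition}\label{prop:definite}
If the intersection form of $X$ is definite, then $\mathrm{SR}(X)=2$.
\end{proposition}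

\begin{proof}
By Donaldson's theorem, which holds for arbitrary fundamental group \cite{Donaldson}, the form is $\pm\operatorname{diag}(1,\dots,1)$ in some basis $e_1,\dots,e_b$ of $L$. So $\Lambda(X)=1$ by Example~\ref{ex:U}, and $\mathrm{SR}(X)\le2$ by Proposition~\ref{prop:upper}.

Let $m=2^b$, and let $a_i\in H^2(X,\mathbb Z)$ be a lift of $me_i$. Use the pairs $(\epsilon,\pm\epsilon)$ for all $\epsilon\in\{\pm1\}^b$, each repeated $2^{b-1}$ times, where the sign is that of the form. Then $r=2^b\cdot2^{b-1}=m^2/2$. The sum $\sum_\epsilon\epsilon_i\epsilon_j$ is $2^b$ for $i=j$, and it is $0$ for $i\ne j$ because changing the sign of $\epsilon_i$ permutes the terms and negates them. So the left side of \eqref{eq:cup} is $\pm2\cdot2^{b-1}\cdot2^b=\pm m^2$ for $i=j$ and $0$ otherwise, as required. For a nonzero lattice class $h$ the numbers $e_i(h)$ are integers, not all zero, so $\max_i|a_i(h)|\ge m$. Corollary~\ref{cor:main} gives $\mathrm{SR}(X)\ge m^2/(m^2/2)=2$.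
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

We follow the plan of Example~\ref{ex:cp2}. With several classes a new difficulty appears. If we represent the $a_i$ off the boxes by unrelated maps $f_i$ to $S$, the tensor $\sum_if_i^*\gamma$ needed to bound all the comasses can have rank $4$ and hence volume. We therefore map the complement of the boxes to a \emph{wedge} of spheres, so that at each point at most one $f_i$ has nonzero differential. The obstruction to doing so lies in $\pi_3$ of the wedge, and it is detected by cup products.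

\subsection{The model box}\label{ss:box}

Fix a base point $*\in S$. Let $q:\mathbb R^2\to S$ be a smooth map with $q(x)=*$ for $|x|\ge\frac12$ that restricts to an orientation-preserving diffeomorphism of $\{|x|<\frac12\}$ onto $S\setminus\{*\}$. To construct it, let $*$ be the point of polar angle $\pi$, keep the angular coordinate of $x$, and let the polar angle of $q(x)$ be a function of $|x|$ that increases from $0$ to $\pi$ on $[0,\frac12]$, has positive derivative on $[0,\frac12)$, is linear near $0$ and is flat to infinite order at $\frac12$. Then $dq=0$ wherever $|x|\ge\frac12$.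

For $z=(x,y)\in\mathbb R^2\times\mathbb R^2$ put $q_1(z)=q(x)$, $q_2(z)=q(y)$ and $\Phi=(q_1,q_2):\mathbb R^4\to S\times S$. Let $W=(S\times *)\cup(*\times S)$ and $B(\rho)=\{|z|\le\rho\}$. We use three properties (see Figure~\ref{fig:box}).
\begin{enumerate}
\item[(M1)] $\Phi$ maps the open bidisc $\{|x|<\frac12,\ |y|<\frac12\}$ by an orientation-preserving diffeomorphism onto $(S\times S)\setminus W$.
\item[(M2)] Off the open bidisc, $\Phi(z)\in W$ and $dq_1=0$ or $dq_2=0$, so $\operatorname{rank}d\Phi\le2$. This covers all $z$ with $|z|\ge1/\sqrt2$, since in the bidisc $|z|^2<\frac14+\frac14$.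
\item[(M3)] If $|z|\ge1$, then $|x|>\frac12$ or $|y|>\frac12$, so one of $q_1,q_2$ is identically $*$ near $z$.
\end{enumerate}
By (M1) and (M2), the form $\Phi^*(\sigma_1\wedge\sigma_2)$ is nonnegative, vanishes outside $B(1/\sqrt2)$, and has integral $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.8]
\fill[gray!35] (0,0) rectangle (0.5,0.5);
\draw[->] (0,0)--(1.95,0) node[right]{$|x|$};
\draw[->] (0,0)--(0,1.8) node[above]{$|y|$};
\draw[dashed] (0.5,0)--(0.5,1.75);
\draw[dashed] (0,0.5)--(1.9,0.5);
\draw (0.75,0) arc (0:90:0.75);
\draw (1,0) arc (0:90:1);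
\draw (1.25,0) arc (0:90:1.25);
\draw (1.5,0) arc (0:90:1.5);
\node[below] at (0.5,0) {$\frac12$};
\node[below] at (0.75,0) {$\frac34$};
\node[below] at (1,0) {$1$};
\node[below] at (1.25,0) {$\frac54$};
\node[below] at (1.5,0) {$\frac32$};
\node at (45:0.875) {$\psi$};
\node at (45:1.125) {$\chi$};
\node at (45:1.375) {$\rho$};
\node at (0.25,1.63) {$q_2=*$};
\node at (1.72,0.25) {$q_1=*$};
\end{tikzpicture}
\caption{The model box $\mathbb R^4\ni z=(x,y)$ in the coordinates $(|x|,|y|)$; the arcs are spheres $|z|=\text{const}$. The map $\Phi=(q_1,q_2)$ to $S\times S$ is a diffeomorphism onto its image on the shaded bidisc, which carries all the volume. Above the horizontal dashed line $q_2=*$, and to the right of the vertical one $q_1=*$. The cutoff functions $\psi$, $\chi$, $\rho$ vary only in the shells where they are written.}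
\label{fig:box}
\end{figure}

\subsection{Cup products detect $\pi_3$ of a wedge of $2$-spheres}

Let $T=\bigvee_{i\in I}S_i$, where each $S_i$ is a copy of $S$ and the base points are identified. Let $\operatorname{pr}_i:T\to S$ collapse all spheres but $S_i$ to $*$, and let $x_i\in H^2(T,\mathbb Z)$ be the pullback under $\operatorname{pr}_i$ of the generator of $H^2(S,\mathbb Z)$ whose real image is $[\sigma]$. Since $T$ is simply connected, $\pi_3(T)$ is the set of free homotopy classes of maps $S^3\to T$, and we may ignore base points.

For $\zeta\in\pi_3(T)$ form $T\cup_\zeta e^4$ by attaching the oriented disc $D^4$ along $\zeta$. Since $T$ has no $3$-cells, $H_4(T\cup_\zeta e^4)\cong\mathbb Z$ with generator $[e^4]$ given by the oriented cell, and each $x_i$ extends uniquely to $T\cup_\zeta e^4$. Define the symmetric matrix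
\[
\mathcal H(\zeta)_{ij}=\langle x_ix_j,[e^4]\rangle .
\]
For a single sphere this is the Hopf invariant. By naturality, if $\phi:Y\to T\cup_\zeta e^4$ takes a class $c\in H_4(Y)$ to $[e^4]$, then $\mathcal H(\zeta)_{ij}=\langle\phi^*x_i\,\phi^*x_j,c\rangle$.

\begin{lemma}\label{lem:H}
The map $\mathcal H$ is an injective homomorphism from $\pi_3(T)$ to the group of symmetric integer matrices indexed by $I$.
\end{lemma}

\begin{proof}
\emph{Additivity.} Let $Y=T\cup_\zeta e^4\cup_{\zeta'}e'^4$. Then $H_4(Y)=\mathbb Z[e^4]\oplus\mathbb Z[e'^4]$, the classes $x_i$ extend uniquely to $Y$, and restriction to the two subcomplexes with one $4$-cell shows that $x_ix_j$ takes the values $\mathcal H(\zeta)_{ij}$ and $\mathcal H(\zeta')_{ij}$ on the two generators. The sum $\zeta+\zeta'$ is represented by pinching the equator of $S^3$ and applying $\zeta\vee\zeta'$. Pinching an equatorial $3$-disc maps $D^4$ to $D^4\vee D^4$, with degree one on each disc. Composing with the two characteristic maps extends the inclusion $T\to Y$ to a map $T\cup_{\zeta+\zeta'}e^4\to Y$. It sends the generator of $H_4$ to $[e^4]+[e'^4]$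 and pulls $x_i$ back to $x_i$. Evaluating $x_ix_j$ gives $\mathcal H(\zeta+\zeta')=\mathcal H(\zeta)+\mathcal H(\zeta')$.

\emph{Injectivity.} Order $I$, and let $\iota_i:S\to T$ be the inclusions. Let $\eta_i$ be $\iota_i$ composed with the Hopf map $S^3\to S^2$, the attaching map of the $4$-cell of $\mathbb{CP}^2$. Let the Whitehead product $[\iota_i,\iota_j]$ be $\iota_i\vee\iota_j$ composed with the attaching map $S^3\to S^2\vee S^2$ of the $4$-cell of $S^2\times S^2$. By Hilton's theorem, $\pi_3(T)$ is free abelian on the $\eta_i$ and the $[\iota_i,\iota_j]$ with $i<j$. Attaching a cell along one of these gives the wedge of $\mathbb{CP}^2$, respectively $S^2\times S^2$, with the remaining spheres. So, with matrix units $\mathbf e_{ij}$, we have $\mathcal H(\eta_i)=\pm\mathbf e_{ii}$ and $\mathcal H([\iota_i,\iota_j])=\pm(\mathbf e_{ij}+\mathbf e_{ji})$. These matrices are linearly independent.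
\end{proof}

\subsection{A map from the complement of the boxes to the wedge}

Choose an oriented chart of $X$ and, in it, concentric closed round balls $D'\subset\operatorname{int}D$. In $\operatorname{int}D'$ choose $r$ disjoint closed round balls of equal radius with centers on a line. By a translation and a dilation, identify the $k$th ball with $B(2)\subset\mathbb R^4$; write $z$ for this coordinate and $B_k(\rho)$ for the image of $B(\rho)$. The boundary spheres of all these balls are identified with $S^3=\partial D^4$ by translations and dilations. Put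
\[
X_1=X\setminus\operatorname{int}D,\qquad X_0=X\setminus\bigcup_k\operatorname{int}B_k(1).
\]

\emph{The map on $X_1$.} The product $\prod_I\mathbb{CP}^\infty$ represents the functor $Y\mapsto H^2(Y,\mathbb Z)^I$, so the classes $a_i|_{X_1}$ are pulled back from the generators by a map $X_1\to\prod_I\mathbb{CP}^\infty$. In the product cell structure all cells have even dimension, so the $3$-skeleton equals the $2$-skeleton, which is $T$, and the generators restrict to the $x_i$. The manifold $X_1$ is compact and connected with nonempty boundary, so it has a handle decomposition without $4$-handles and is homotopy equivalent to a complex of dimension at most $3$. Cellular approximation gives a map $G:X_1\to T$ with $G^*x_i=a_i|_{X_1}$.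

\emph{The map near the boxes.} On the boundary of the $k$th box, $\Phi$ takes values in $W$, and the form $\epsilon^k_i\sigma_1+\delta^k_i\sigma_2$ has integrals $\epsilon^k_i,\delta^k_i$ over the two spheres of $W$. So we need a map $t_k:W\to T$ with these degrees. Fix disjoint closed discs $\Delta_i\subset S\setminus\{*\}$, $i\in I$. Choose smooth maps $t^\mu_{k,i}:S\to S$ $(\mu=1,2)$ that equal $*$ off $\Delta_i$ and have degree $\epsilon^k_i$ for $\mu=1$ and $\delta^k_i$ for $\mu=2$; for degree $d$, use rescaled copies of $q$ on $|d|$ disjoint discs inside $\Delta_i$, reflected if $d<0$. On the $\mu$th sphere of $W$ let $t_k$ map $\Delta_i$ to $S_i$ by $t^\mu_{k,i}$ and the complement of $\bigcup_i\Delta_i$ to the base point. Then $t_k$ is continuous, and $\operatorname{pr}_i\circ t_k=t^\mu_{k,i}$ on the $\mu$th sphere.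

Let $\xi=[G|_{\partial D}]$ and $\zeta_k=[t_k\circ\Phi|_{\partial B_k(2)}]$ in $\pi_3(T)$.

\begin{lemma}\label{lem:sum}
$\xi=\sum_{k=1}^r\zeta_k$.
\end{lemma}

\begin{proof}
The map $G$ and the identity of $D$ define $\phi:X=X_1\cup D\to T\cup_\xi e^4$. It takes $[X]$ to $[e^4]$, as one sees in $H_4(X,X_1)\cong H_4(D,\partial D)$. The restriction $H^2(X)\to H^2(X_1)$ is injective, for integer and for real coefficients, because $H^2(X,X_1)\cong H^2(D,\partial D)=0$. Hence $\phi^*x_i=a_i$ and $\mathcal H(\xi)_{ij}=\langle a_ia_j,[X]\rangle$.

Let $w=\Phi|_{\partial B(2)}:S^3\to W$. The inclusion of $W$ and the map $\Phi|_{B(2)}$ define a map $W\cup_we^4\to S\times S$, which takes $[e^4]$ to $[S\times S]$ because, by (M1) and (M2), a point outside $W$ has exactly one preimage, at which the map is an orientation-preserving local diffeomorphism. Let $s_1,s_2\in H^2(W\cup_we^4,\mathbb Z)$ be the pullbacks of the generators of the two factors. Then $s_1^2=s_2^2=0$ and $\langle s_1s_2,[e^4]\rangle=1$. The map $t_k$ and the identity of the cell define $W\cup_we^4\to T\cup_{\zeta_k}e^4$, taking $[e^4]$ to $[e^4]$.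 A class in $H^2(W\cup_we^4)$ is determined by its values on the two spheres of $W$, so $x_i$ pulls back to $\epsilon^k_is_1+\delta^k_is_2$. Therefore $\mathcal H(\zeta_k)_{ij}=\epsilon^k_i\delta^k_j+\delta^k_i\epsilon^k_j$.

By \eqref{eq:cup}, $\mathcal H(\xi)=\sum_k\mathcal H(\zeta_k)$, and Lemma~\ref{lem:H} finishes the proof.
\end{proof}

\begin{lemma}\label{lem:F}
There is a continuous map $F:X_0\to T$ with $F=G$ on $X_1$ and $F=t_k\circ\Phi$ on the shell $1\le|z|\le2$ of the $k$th ball.
\end{lemma}

\begin{proof}
The formula on the shells makes sense by (M2). It remains to fill in $D\setminus\bigcup_k\operatorname{int}B_k(2)$. Let $Z=D'\setminus\bigcup_k\operatorname{int}B_k(2)$, and let $Z'\subset Z$ be the union of the spheres $\partial B_k(2)$ with the segments joining consecutive spheres along the line of centers. The space $Z'$ is homotopy equivalent to a wedge of $r$ three-spheres. The space $Z$ is simply connected, and the exact sequence of $(D',Z)$ with excision shows that its reduced homology is concentrated in degree $3$ and is free on the classes $[\partial B_k(2)]$. So $Z'\subset Z$ is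 a homology isomorphism of simply connected complexes, hence a homotopy equivalence by Whitehead's theorem, and $Z$ retracts onto $Z'$. Define $F$ on $Z'$ by $t_k\circ\Phi$ on the spheres and by paths in $T$ on the segments, and extend it to $Z$ by the retraction.

The boundary of the fundamental class of $Z$ gives $[\partial D']=\sum_k[\partial B_k(2)]$ in $H_3(Z)$. As $Z$ is $2$-connected, the Hurewicz theorem gives the same relation in $\pi_3(Z)$. Applying $F_*$ shows that $F|_{\partial D'}$ represents $\sum_k\zeta_k$, which is $\xi$ by Lemma~\ref{lem:sum}. So $F|_{\partial D'}$ is freely homotopic to $G|_{\partial D}$, and we define $F$ on the collar $D\setminus\operatorname{int}D'\cong S^3\times[0,1]$ by such a homotopy.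
\end{proof}

\subsection{Smoothing, and the closed forms}

Put $F_i=\operatorname{pr}_i\circ F:X_0\to S$. The sets $\{F_i\ne*\}$ are pairwise disjoint. Approximating each $F_i$ by a smooth map destroys this property, so after approximating we compose with a map that crushes a neighborhood of $*$.

By (M3), near each point of a shell $1\le|z|<2$ we have $F_i=t^1_{k,i}\circ q_1$ with $q_2\equiv*$, or $F_i=t^2_{k,i}\circ q_2$ with $q_1\equiv*$. So $F_i$ is smooth on a neighborhood in $X_0$ of the closed set $C=\bigcup_k\{1\le|z|\le\frac32\}$. Fix $\kappa>0$ smaller than a quarter of the diameter of $S$. The relative Whitney approximation theorem gives a smooth map $\tilde f_i:X_0\to S$ that equals $F_i$ on $C$ and is everywhere at distance less than $\kappa$ from $F_i$. The two maps are homotopic along shortest geodesics. Let $\Omega\subset S$ be the open disc of radius $2\kappa$ about $*$, and let $\theta:S\to S$ be smooth, homotopic to the identity, with $\theta(\Omega)=\{*\}$; for instance, reparametrize the distance from $*$ by a function that vanishes on $[0,2\kappa]$ and is the identity near the diameter.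 Put
\[
f_i=\theta\circ\tilde f_i,\qquad \bar t^{\,\mu}_{k,i}=\theta\circ t^\mu_{k,i}.
\]
These maps have the following properties.
\begin{enumerate}
\item[(S1)] At each point of $X_0$ at most one $df_i$ is nonzero. Indeed, if $df_i(p)\ne0$, then $\tilde f_i(p)\notin\Omega$, so $F_i(p)$ is at distance more than $\kappa$ from $*$, and $F_i(p)\neq *$ holds for at most one $i$.
\item[(S2)] On $C$, locally $f_i=\bar t^{\,1}_{k,i}\circ q_1$ with $q_2$ constant, or $f_i=\bar t^{\,2}_{k,i}\circ q_2$ with $q_1$ constant. In both cases
$f_i^*\sigma=q_1^*(\bar t^{\,1}_{k,i})^*\sigma+q_2^*(\bar t^{\,2}_{k,i})^*\sigma$, because the term with the constant map vanishes.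
\item[(S3)] $f_i$ is homotopic to $F_i$.
\end{enumerate}

The form $f_i^*\sigma$ is not yet equal to $\epsilon^k_iq_1^*\sigma+\delta^k_iq_2^*\sigma$ on the shell, but the two differ by an exact form that is pulled back by $\Phi$. Since $\theta$ has degree $1$, the $2$-forms $(\bar t^{\,1}_{k,i})^*\sigma-\epsilon^k_i\sigma$ and $(\bar t^{\,2}_{k,i})^*\sigma-\delta^k_i\sigma$ have integral $0$ over $S$, so they equal $d\beta^1_{k,i}$ and $d\beta^2_{k,i}$ for smooth $1$-forms on $S$. Let $\chi:X\to[0,1]$ be smooth, equal in each ball to a function of $|z|$ that vanishes on a neighborhood of $[0,1]$ and is $1$ for $|z|\ge\frac54$, and equal to $1$ outside the balls. Define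
\[
\omega_i=\begin{cases}
\epsilon^k_iq_1^*\sigma+\delta^k_iq_2^*\sigma+d\bigl(\chi\,(q_1^*\beta^1_{k,i}+q_2^*\beta^2_{k,i})\bigr)&\text{on }\operatorname{int}B_k(\tfrac32),\\[2pt]
f_i^*\sigma&\text{off }\bigcup_kB_k(\tfrac54).
\end{cases}
\]
On the overlap $\frac54<|z|<\frac32$ we have $\chi=1$, and the first formula becomes $q_1^*(\epsilon^k_i\sigma+d\beta^1_{k,i})+q_2^*(\delta^k_i\sigma+d\beta^2_{k,i})$, which is $f_i^*\sigma$ by (S2). So $\omega_i$ is smooth and closed. On $X_1$ its class is $f_i^*[\sigma]=F_i^*[\sigma]=G^*x_i=a_i|_{X_1}$ by (S3), and since $H^2(X,\mathbb R)\to H^2(X_1,\mathbb R)$ is injective, $\omega_i$ lies in the class of $a_i$.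

\subsection{The degenerate metric}

In the transition shell $1\le|z|\le\frac54$ we have no control over the size of $\omega_i$. The remedy is that $\omega_i$ there involves only $d\Phi$, of rank at most $2$, and the radial direction $d|z|$. A tensor built from these has rank at most $3$, so it can be made arbitrarily large at no cost in $4$-dimensional volume. The large tensor is switched on in the shell $\frac34\le|z|\le1$, already outside the bidisc, and switched off in the shell $\frac54\le|z|\le\frac32$, where $\omega_i=f_i^*\sigma$ is controlled by $f_i^*\gamma$.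

Let $\psi$ and $\rho$ be smooth functions of $|z|$ with values in $[0,1]$ such that $\psi=0$ for $|z|\le\frac34$, $\psi=1$ for $|z|\ge1$, and $\rho=1$ for $|z|\le\frac54$, with $\rho$ supported in $|z|<\frac32$. On $\mathbb R^4\setminus\{0\}$ put
\[
\bar g_1=q_1^*\gamma+q_2^*\gamma+(d|z|)^2 .
\]
For a constant $A>0$ define a tensor $\bar g$ on $X$ by
\[
\bar g=\rho\,\bigl(q_1^*\gamma+q_2^*\gamma+A\psi\,\bar g_1\bigr)+\chi\sum_if_i^*\gamma\quad\text{on }B_k(2),\qquad \bar g=\sum_if_i^*\gamma\quad\text{off }\bigcup_kB_k(\tfrac32).
\]
The formulas agree on the overlap. The tensor is smooth because $\psi$ vanishes near $z=0$, where $|z|$ is not smooth, and $\chi$ vanishes near $B_k(1)$, where the $f_i$ are not defined. It is positive semidefinite.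

\begin{lemma}\label{lem:comass}
For $A$ large enough, every $\omega_i$ has comass at most $E$ with respect to $\bar g$ at every point.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:area} in three regions.

\emph{$|z|\le1$.} Here $\rho=1$ and $\chi$ vanishes near the point, so $\bar g\ge\Phi^*(\gamma\oplus\gamma)$ and $\omega_i=\Phi^*(\epsilon^k_i\sigma_1+\delta^k_i\sigma_2)$. The form $\epsilon^k_i\sigma_1+\delta^k_i\sigma_2$ has comass $\max(|\epsilon^k_i|,|\delta^k_i|)\le E$ with respect to $\gamma\oplus\gamma$; apply parts (ii) and (i).

\emph{$1\le|z|\le\frac54$.} Here $\rho=\psi=1$, so $\bar g\ge A\bar g_1$. Writing $\chi'$ for the derivative of $\chi$ in $|z|$,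
\[
\omega_i=q_1^*(\epsilon^k_i\sigma)+q_2^*(\delta^k_i\sigma)+\chi\,(q_1^*d\beta^1_{k,i}+q_2^*d\beta^2_{k,i})+\chi'\,d|z|\wedge(q_1^*\beta^1_{k,i}+q_2^*\beta^2_{k,i}).
\]
The forms on $S$ are bounded with respect to $\gamma$, and $|dq_\mu(u)|_\gamma$ and $|d|z|(u)|$ are at most $|u|_{\bar g_1}$. So $|\omega_i(u,v)|\le C_0|u|_{\bar g_1}|v|_{\bar g_1}$ with a constant $C_0$ that does not depend on $A$ and, the indices being finite in number, not on $k$ and $i$. By parts (iii) and (i), $|\omega_i(u,v)|\le C_0\operatorname{area}_{\bar g_1}(u,v)\le(C_0/A)\operatorname{area}_{\bar g}(u,v)$. Take $A\ge C_0/E$.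

\emph{Off $\bigcup_kB_k(\frac54)$.} Here $\chi=1$, so $\bar g\ge f_i^*\gamma$, and $\omega_i=f_i^*\sigma$. Since $|\sigma(u,v)|=\operatorname{area}_\gamma(u,v)$, the comass is at most $1\le E$.
\end{proof}

The volume density of a positive semidefinite tensor is $d\!\operatorname{vol}_{\bar g}=\sqrt{\det(\bar g_{ab})}\,|dx^1\cdots dx^4|$. It vanishes where $\bar g$ has a nonzero kernel.

\begin{lemma}\label{lem:vol}
$\int_Xd\!\operatorname{vol}_{\bar g}\le r$ for every $A$.
\end{lemma}

\begin{proof}
On $B_k(\frac34)$ we have $\bar g=\Phi^*(\gamma\oplus\gamma)$, so $d\!\operatorname{vol}_{\bar g}=|\Phi^*(\sigma_1\wedge\sigma_2)|$, with integral $1$.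

On $\frac34\le|z|<\frac32$, a vector in $\ker d\Phi\cap\ker d|z|$ is null for $q_1^*\gamma$, $q_2^*\gamma$ and $\bar g_1$. It is also null for $\chi f_i^*\gamma$, because $\chi=0$ for $|z|\le1$ and $f_i$ factors locally through $q_1$ or $q_2$ for $|z|\ge1$ by (S2). Since $\frac34>1/\sqrt2$, (M2) shows that this intersection has dimension at least $4-2-1=1$. So the density vanishes.

Off $\bigcup_k\operatorname{int}B_k(\frac32)$ we have $\bar g=\sum_if_i^*\gamma$, which has rank at most $2$ by (S1). So the density vanishes.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]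
Fix any metric $g_0$ on $X$ and let $g=\bar g+tg_0$ with $t>0$. This is a metric, and $\|\omega_i\|_\infty\le E$ by Lemma~\ref{lem:comass} and Lemma~\ref{lem:area}(i), since $g\ge\bar g$. As $t\to0$ the volume densities converge uniformly on the compact manifold $X$, so $\operatorname{vol}(g)\to\int_Xd\!\operatorname{vol}_{\bar g}\le r$. For small $t$ the volume is at most $r'$.
\end{proof}

\begin{remark}
Condition \eqref{eq:cup} is used only in Lemma~\ref{lem:sum}, and it cannot be dropped there: for the forms constructed, $\omega_i\wedge\omega_j$ vanishes where $\bar g$ is degenerate, by Lemma~\ref{lem:comass}, so $\int_X\omega_i\wedge\omega_j$ is the left side of \eqref{eq:cup}. The numbers $\epsilon^k_i,\delta^k_i$ must be integers because they are degrees of maps; their size enters only in the region $|z|\le1$, and $E\ge1$ only off the boxes. Connectedness of $X$ makes $X_1$ three-dimensional up to homotopy.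
\end{remark}

\section{Grothendieck's inequality and the lower bound}\label{sec:groth}

Fix a majorant $|\cdot|_V$ in which all nonzero lattice vectors are long. By \eqref{eq:pair}, a lattice class $h$ is detected with its full length by a class $\alpha$ of the unit sphere of $|\cdot|_V$, in a direction that depends on $h$. So we want every class in a fine net of the unit ball to have comass at most $1$. The size of the net is out of control, and the number of boxes, suitably normalized, must not depend on it. This uniformity is what Grothendieck's inequality provides, once it is read as a statement about convex hulls. For $\epsilon,\delta\in\mathbb R^I$ let $\epsilon\otimes\delta$ be the matrix $(\epsilon_i\delta_j)$.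

\begin{lemma}\label{lem:groth}
Let $M=(M_{ij})_{i,j\in I}$ be a symmetric matrix with rational entries such that $M_{ij}=\langle x_i,y_j\rangle$ for vectors $x_i,y_j$ of norm at most $1$ in a Euclidean space. Let $K>K_G$ be rational, and let $(\epsilon^l,\delta^l)$ run through all pairs of vectors in $\{\pm1\}^I$. Then there are rational numbers $w_l\ge0$ with $\sum_lw_l=1$ and
\[
M=\frac K2\sum_lw_l\,(\epsilon^l\otimes\delta^l+\delta^l\otimes\epsilon^l).
\]
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the convex hull of the matrices $\epsilon^l\otimes\delta^l$. If $M\notin K_G\mathcal C$, a hyperplane strictly separates $M$ from this compact convex set: there is a matrix $(c_{ij})$ with $\sum c_{ij}M_{ij}>K_G\max_{\epsilon,\delta}\sum c_{ij}\epsilon_i\delta_j$. This contradicts \eqref{eq:groth}. So $M\in K_G\mathcal C$. The set $\mathcal C$ contains $0$, the midpoint of $\epsilon\otimes\delta$ and $(-\epsilon)\otimes\delta$, so $K_G\mathcal C\subset K\mathcal C$. Hence the set of all $w$ with $w_l\ge0$, $\sum_lw_l=1$ and $K\sum_lw_l\,\epsilon^l\otimes\delta^l=M$ is a nonempty bounded polyhedron. A vertex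 of it is the unique solution of the linear system formed by these equations and the equations $w_l=0$ that hold at the vertex. The coefficients are rational, so the vertex is rational. Average the identity with its transpose.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compare}]
The upper bound is Proposition~\ref{prop:upper}. For the lower bound fix a maximal positive $V$, put $\lambda=\lambda_1(L,|\cdot|_V)$, and let $0<\vartheta<1$ and $K>K_G$ with $K$ rational.

\emph{The net.} The points of $L\otimes\mathbb Q$ are dense in the unit ball of $|\cdot|_V$, and the unit sphere is compact. So there are finitely many $\alpha_i\in L\otimes\mathbb Q$ $(i\in I)$ with $|\alpha_i|_V\le1$ such that every unit vector $v$ is within distance $1-\vartheta$ of some $\alpha_i$; then $\langle\alpha_i,v\rangle_V=1+\langle\alpha_i-v,v\rangle_V\ge\vartheta$. By \eqref{eq:pair}, every nonzero $h\in H_2(X,\mathbb Z)_{\mathbb R}$ satisfies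
\[
\max_i\alpha_i(h)\ge\vartheta\,|\operatorname{PD}(h)|_V\ge\vartheta\lambda .
\]

\emph{The boxes.} The matrix $M_{ij}=Q(\alpha_i,\alpha_j)=\langle\alpha_i,J_V\alpha_j\rangle_V$ is symmetric and rational, and $|\alpha_i|_V\le1$, $|J_V\alpha_j|_V\le1$. Let $w_l$ be as in Lemma~\ref{lem:groth}. Choose an integer $m\ge1$ such that $m\alpha_i\in L$ for all $i$ and $m^2Kw_l/2\in\mathbb Z$ for all $l$, and let $a_i\in H^2(X,\mathbb Z)$ be a lift of $m\alpha_i$. Repeat the pair $(\epsilon^l,\delta^l)$ exactly $m^2Kw_l/2$ times. This gives $r=m^2K/2$ pairs, and the left side of \eqref{eq:cup} is $m^2M_{ij}=\langle a_ia_j,[X]\rangle$.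

Corollary~\ref{cor:main} with $s=m\vartheta\lambda$ gives $\mathrm{SR}(X)\ge m^2\vartheta^2\lambda^2/(m^2K/2)=2\vartheta^2\lambda^2/K$. Let $\vartheta\to1$ and $K\to K_G$, and take the supremum over $V$.
\end{proof}

\begin{remark}
The subspace $V$ enters only through the identity $Q(\alpha,\beta)=\langle\alpha,J_V\beta\rangle_V$, which is why it need not come from a metric. The factor $K_G$ is lost in Lemma~\ref{lem:groth}. In Proposition~\ref{prop:definite} an orthonormal basis of $L$ replaces the net, and its matrix, plus or minus the identity, is the average of the matrices $\epsilon\otimes(\pm\epsilon)$; so there $K=1$ suffices.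
\end{remark}

\section{Majorants without short vectors}\label{sec:lattice}

We recall the classification of indefinite unimodular lattices. A lattice is \emph{even} if $Q(x,x)$ is even for all $x$, and \emph{odd} otherwise. Let $\langle\pm1\rangle$ be $\mathbb Z$ with the form $\pm x^2$, and let $E_8$ be the even positive definite unimodular lattice of rank $8$. An odd indefinite unimodular lattice is isomorphic to $p\langle1\rangle\oplus p'\langle-1\rangle$ with $p,p'\ge1$, and an even one to $aU\oplus b(\pm E_8)$ with $a\ge1$, $b\ge0$.

On the summands $\langle\pm1\rangle$, $\pm E_8$ and $U$ take the involutions $\pm1$, $\pm1$ and the swap of $e$ and $f$. By Lemma~\ref{lem:majorant}(ii), their sum defines a majorant, the \emph{standard} one, for which the summands become the Euclidean lattices $\mathbb Z$, $E_8$ and $\mathbb Z^2$. Its minimum is $1$ whatever the rank, and we must move far away from it.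

\subsection{A family of majorants}

Let $L=\Pi\oplus L_0$ be an orthogonal sum with $\Pi=\langle1\rangle\oplus\langle-1\rangle$ or $\Pi=U$ and $L_0$ unimodular of rank $d$. In both cases $\Pi$ has a basis $w_1,w_2$ with
\[
Q(w_1,w_1)=0,\qquad Q(w_1,w_2)=1,\qquad Q(w_2,w_2)=s\in\{0,1\};
\]
for $\langle1\rangle\oplus\langle-1\rangle$ with basis $f_1,f_2$ take $w_1=f_1+f_2$, $w_2=f_1$. Let $Q_0=Q|_{L_0}$, and let $|\cdot|$ be a majorant of $Q_0$ with involution $J_0$. For $u\in L_0\otimes\mathbb R$ and $x=aw_1+bw_2+y$ with $a,b\in\mathbb R$, $y\in L_0\otimes\mathbb R$, set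
\[
y'=y+bu,\qquad a'=a+\tfrac s2b-Q_0(y,u)-\tfrac b2Q_0(u,u).
\]
The map $(a,b,y)\mapsto(a',b,y')$ is linear and invertible, and $a'$ is chosen so that the shift by $bu$ is compensated:
\begin{align*}
2a'b+Q_0(y',y')&=2ab+sb^2-2bQ_0(y,u)-b^2Q_0(u,u)\\
&\qquad+Q_0(y,y)+2bQ_0(y,u)+b^2Q_0(u,u)\\
&=2ab+sb^2+Q_0(y,y)=Q(x,x).
\end{align*}
For $\tau>0$, in the coordinates $(\tau a',\tau^{-1}b,y')$ the form $Q$ is thus $U\oplus Q_0$. Swapping the first two coordinates and applying $J_0$ to the third is a $Q$-isometric involution, and Lemma~\ref{lem:majorant}(ii) yields the majorant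
\begin{equation}\label{eq:family}
|x|^2_{u,\tau}=\tau^2a'^2+\tau^{-2}b^2+|y+bu|^2 .
\end{equation}

\begin{example}
Let $L=\langle1\rangle\oplus\langle-1\rangle$, the form of $P_1$, so $L_0=0$ and $s=1$. For $\tau^2=2/\sqrt3$ we have $\tau^{-2}=\frac34\tau^2$, and \eqref{eq:family} becomes $\tau^2\bigl((a+\frac b2)^2+\frac34b^2\bigr)=\frac2{\sqrt3}(a^2+ab+b^2)$. This is the hexagonal lattice, so $\Lambda\ge2/\sqrt3>1$: moving $V$ does lengthen the shortest vector.
\end{example}

Each term of \eqref{eq:family} takes care of one kind of vector. If $|b|$ is large, the middle term is large. If $b\ne0$ is small, then in high dimension $bu$ is far from $L_0$ for most $u$, and the last term is large. If $b=0$ and $y$ is a short vector of $L_0$, then $a'=a-Q_0(y,u)$ is bounded away from $0$ for most $u$, and the first term is large provided $\tau$ is. A large $\tau$ helps the last case but increases the number of values of $b$ in the second; the next lemma records the balance. Let $v_d(\rho)$ be the volume of the ball of radius $\rho$ in $\mathbb R^d$.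

\begin{lemma}\label{lem:random}
Let $d\ge1$, $R>0$ and $\tau\ge\sqrt R$, and let $\nu_0$ be the number of nonzero $y\in L_0$ with $|y|^2<R$. If
\begin{equation}\label{eq:crit}
\frac{2\nu_0\sqrt R}{\tau}+\tau\sqrt R\;v_d(\sqrt R)<1,
\end{equation}
then $\Lambda(L,Q)\ge R$.
\end{lemma}

\begin{proof}
Let $\mathbb T=(L_0\otimes\mathbb R)/L_0$ with Haar probability measure. By Lemma~\ref{lem:majorant}(iii) this measure is the Euclidean volume of $|\cdot|$. A surjective continuous homomorphism of compact groups carries Haar measure to Haar measure. We define two kinds of bad subsets of $\mathbb T$.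

For $0\ne y\in L_0$ with $|y|^2<R$, call $u$ \emph{$y$-bad} if $\tau|a-Q_0(y,u)|<\sqrt R$ for some $a\in\mathbb Z$. Since $Q_0$ is integral on $L_0$, the map $u\mapsto Q_0(y,u)$ induces a homomorphism $\mathbb T\to\mathbb R/\mathbb Z$, which is surjective because $Q_0$ is nondegenerate and $y\ne0$. The $y$-bad set is the preimage of an arc of length at most $2\sqrt R/\tau$, so it has measure at most $2\sqrt R/\tau$.

For an integer $b$ with $1\le b<\tau\sqrt R$, call $u$ \emph{$b$-bad} if $|y+bu|<\sqrt R$ for some $y\in L_0$. This set is the preimage, under the surjective homomorphism $u\mapsto bu$ of $\mathbb T$, of the image of the open ball of radius $\sqrt R$. So it has measure at most $v_d(\sqrt R)$, and there are at most $\tau\sqrt R$ values of $b$.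

By \eqref{eq:crit} some $u$ lies in no bad set. Let $x=aw_1+bw_2+y$ be a nonzero vector of $L$; replacing $x$ by $-x$, assume $b\ge0$. If $b=0$ and $y=0$, then $a'=a\ne0$ and $|x|^2_{u,\tau}\ge\tau^2\ge R$. If $b=0$ and $y\ne0$, then either $|y|^2\ge R$, or $\tau^2a'^2=\tau^2(a-Q_0(y,u))^2\ge R$ because $u$ is not $y$-bad. If $1\le b<\tau\sqrt R$, then $|y+bu|^2\ge R$ because $u$ is not $b$-bad. If $b\ge\tau\sqrt R$, then $\tau^{-2}b^2\ge R$. In all cases $|x|_{u,\tau}^2\ge R$.
\end{proof}

To estimate volumes we use that $e^{t(R-|y|^2)}\ge1$ on the ball of radius $\sqrt R$. Integrating the Gaussian over $\mathbb R^d$ gives, for every $t>0$,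
\begin{equation}\label{eq:ball}
v_d(\sqrt R)\le e^{tR}(\pi/t)^{d/2};\qquad\text{in particular}\quad v_d(\sqrt R)\le(2\pi eR/d)^{d/2},
\end{equation}
the second bound being the case $t=d/(2R)$.

\subsection{Proof of Theorem~\ref{thm:lattice}}

The upper bound is Lemma~\ref{lem:majorant}(iii). If $N\le100$, the standard majorant gives $\Lambda\ge1\ge N/100$. Let $N\ge101$. In the decomposition given by the classification, let $\Pi$ be one plane $\langle1\rangle\oplus\langle-1\rangle$ or $U$, let $L_0$ be the sum of the remaining summands, and let $|\cdot|$ be the standard majorant on $L_0$. Then $(L_0,|\cdot|)\cong\mathbb Z^j\oplus E_8^{\,l}$ has rank $d=j+8l=N-2\ge99$. Put $R=N/100=(d+2)/100$, let $\nu=\nu_0+1$ be the number of all $y\in L_0$ with $|y|^2<R$, and let $\tau=8\sqrt R\,\nu$. The first term in \eqref{eq:crit} is less than $\frac14$, and the second is $8R\,\nu\,v_d(\sqrt R)$. The number $\nu$ may grow exponentially in $d$, and we show that the volume decays faster.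

We have $\nu\le e^{4R}\sum_{y\in L_0}e^{-4|y|^2}$, and the sum is a product over the summands. For $\mathbb Z$,
\[
\sum_{k\in\mathbb Z}e^{-4k^2}\le1+2\sum_{k\ge1}e^{-4k}=1+\frac{2e^{-4}}{1-e^{-4}}<1.04 .
\]
The lattice $E_8$ has $240\sigma_3(m)$ vectors with $|y|^2=2m$, where $\sigma_3(m)$ is the sum of the cubes of the divisors of $m$, so $\sigma_3(m)\le m^4$. Consecutive terms of $\sum_{m\ge1}m^4e^{-8m}$ have ratio at most $16e^{-8}<0.01$. Hence
\[
\sum_{y\in E_8}e^{-4|y|^2}\le1+\frac{240e^{-8}}{0.99}<1.09<1.04^8 .
\]
So $\nu\le e^{4R}\,1.04^{\,d}$. By \eqref{eq:ball} with $t=50$, which is close to the optimal value $d/(2R)$, we have $v_d(\sqrt R)\le e^{50R}(\pi/50)^{d/2}$. Since $54R=1.08+0.54d$,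
\[
8R\,\nu\,v_d(\sqrt R)\le8R\,e^{1.08}\Bigl(e^{0.54}\cdot1.04\cdot\sqrt{\pi/50}\Bigr)^d<24R\cdot2^{-d},
\]
because $8e^{1.08}<24$ and the bracket is less than $0.448$. Finally $24R\cdot2^{-d}=0.24\,(d+2)2^{-d}<\frac14$ for $d\ge99$. So \eqref{eq:crit} holds, and Lemma~\ref{lem:random} gives $\Lambda\ge N/100$. \qed

\section{Consequences for four-manifolds}\label{sec:conseq}

\begin{proof}[Proof of Theorem~\ref{thm:Pn} and Theorem~\ref{thm:more}(a)]
Let the intersection form of $X$ be indefinite, of rank $b_2$. Theorems~\ref{thm:compare} and~\ref{thm:lattice} give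
\[
\frac2{K_G}\cdot\frac{b_2}{100}\le\mathrm{SR}(X)\le2b_2 ,
\]
and $2/(100K_G)>2/178.3>1/90$ by Krivine's bound. For $n\ge1$ the form $\langle1\rangle\oplus n\langle-1\rangle$ of $P_n$ is indefinite of rank $n+1$, which proves Theorem~\ref{thm:Pn}. The definite case is Proposition~\ref{prop:definite}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Taking suprema over $g$ in Proposition~\ref{prop:upper} gives $\frac12\mathrm{SR}(X)\le\mathrm{CS}(X)\le\Lambda(X)$. With Theorem~\ref{thm:compare} this yields $\Lambda(X)/K_G\le\mathrm{CS}(X)\le\Lambda(X)$. Apply Theorem~\ref{thm:lattice} with $N=n+1$.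
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
\emph{Lower bound.} In the proof of Theorem~\ref{thm:lattice} the short vectors of $L_0$ forced a large $\tau$. For $P_n$ we may choose another splitting, in which $L_0$ has no short vectors. We use the Conway--Thompson theorem \cite[Ch.~II, Thm.~9.5]{MH} in the following form: there is a sequence $m_d\sim d/(2\pi e)$ such that for every $d$ there is a positive definite unimodular lattice $M_d$ of rank $d$ all of whose nonzero vectors satisfy $x\cdot x\ge m_d$. The lattices $\langle1\rangle\oplus\langle-1\rangle\oplus(-M_{n-1})$ and $\langle1\rangle\oplus n\langle-1\rangle$ are odd, indefinite, unimodular and of signature $(1,n)$, so they are isomorphic by the classification.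

Fix $0<\vartheta<1$. Apply Lemma~\ref{lem:random} with $L_0=-M_{n-1}$, $J_0=-1$, $d=n-1$, $R=\vartheta n/(2\pi e)$ and $\tau=\sqrt R$. The majorant on $L_0$ is the form of $M_{n-1}$. For large $n$ we have $m_{n-1}\ge R$, so $\nu_0=0$. By \eqref{eq:ball} the remaining term in \eqref{eq:crit} is
\[
R\,v_{n-1}(\sqrt R)\le R\Bigl(\frac{\vartheta n}{n-1}\Bigr)^{(n-1)/2},
\]
which tends to $0$. So $\Lambda(P_n)\ge\vartheta n/(2\pi e)$ for large $n$, and Theorem~\ref{thm:compare} gives $\liminf\mathrm{SR}(P_n)/n\ge\vartheta/(\pi eK_G)$. Let $\vartheta\to1$.

\emph{Upper bound.} Hermite's constant $\gamma_N$ is the supremum of $\lambda_1^2$ over all lattices of covolume $1$ in Euclidean $\mathbb R^N$. By Theorem~\ref{thm:compare} and Lemma~\ref{lem:majorant}(iii), $\mathrm{SR}(P_n)\le2\Lambda(P_n)\le2\gamma_{n+1}$. The balls of radius $\lambda_1/2$ about the points of such a lattice form a packing of density $(\lambda_1/2)^Nv_N(1)$. The Kabatiansky--Levenshtein theorem says that sphere packings in $\mathbb R^N$ have density at most $2^{-(0.5990+o(1))N}$. Taking the power $2/N$ gives $\lambda_1^2\le4\cdot2^{-1.198}\,v_N(1)^{-2/N}(1+o(1))$.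 From $v_N(1)=\pi^{N/2}/\Gamma(\frac N2+1)$ and Stirling's formula, $v_N(1)^{-2/N}\sim N/(2\pi e)$. Since $4\cdot2^{-1.198}=2^{0.802}<1.744$, we obtain $\gamma_N\le\frac{1.744\,N}{2\pi e}(1+o(1))$, and the bound follows with $N=n+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Donaldson}
Donaldson, \emph{The orientation of Yang--Mills moduli spaces and 4-manifold topology}, J. Differential Geom. \textbf{26} (1987).

\bibitem{Katz}
Mikhail G. Katz, \emph{Four-manifold systoles and surjectivity of period map}, arXiv:math/0302306 (2003).

\bibitem{MH}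
Milnor and Husemoller, \emph{Symmetric Bilinear Forms}.

\end{thebibliography}
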